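\title{Almost all simple braids are pseudo-Anosov}

\begin{abstract}
A braid is simple if it has a diagram in which all crossings are positive and any two strands cross at most once. We prove that the proportion $\pi_n$ of simple braids on $n$ strands that are not pseudo-Anosov satisfies $4/n-C/n^2\le\pi_n\le Cn^{-1/110}$. In particular, the proportion of pseudo-Anosov simple braids tends to $1$, which confirms a conjecture from a paper of Robitaille and Trinh. A reducing curve forces identities between linking numbers of strands, and anticoncentration estimates show that these identities fail with high probability. When the curve encloses a short cycle of the permutation, linking numbers do not suffice, and we use a winding number in a double cover of the twice-punctured plane.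
\end{abstract}

\section{Introduction}

\subsection{The question and the result}

Let $D$ be a closed disk with $n$ marked points in its interior. The braid group $\mathrm{Br}_n$ is the mapping class group of $D$: homeomorphisms that fix $\partial D$ pointwise and permute the marked points, up to isotopy through such homeomorphisms. A collision-free motion of the marked points that returns the set of marked points to itself extends to an ambient isotopy of $D$ rel $\partial D$, and the end map of this isotopy defines a mapping class. This identifies $\mathrm{Br}_n$ with the fundamental group of the space of unordered configurations of $n$ points, and drawing the trajectories against time gives the usual strand diagrams.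

A braid is \emph{simple} if, in some planar diagram for it, all crossings are positive and any two strands cross at most once. Let $E_n\subseteq\mathrm{Br}_n$ be the set of simple braids. Sending a braid to the permutation of its strands restricts to a bijection from $E_n$ to the symmetric group $S_n$ \cite{EM,Thu}, so $\#E_n=n!$, and a uniform simple braid is the simple braid of a uniform permutation.

An \emph{essential curve} is a simple closed curve in the interior of $D$ that avoids the marked points and encloses at least $2$ and at most $n-1$ of them. A \emph{multicurve} is a finite set of disjoint, pairwise non-isotopic essential curves. A braid is \emph{periodic} if some positive power of it is a power of the full twist $\Delta^2$, the braid that rotates all marked points once about the center of the disk. It is \emph{reducible} if it preserves a nonempty multicurve up to isotopy. Both notions are invariant under conjugation. By the Nielsen--Thurston classification every braid is periodic, reducible or pseudo-Anosov, and a braid is pseudo-Anosov if and only if it is neither periodic nor reducible. This is the only property of pseudo-Anosov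 braids that we use.

The topological entropy of a mapping class is zero if and only if the class is periodic or reducible with solely periodic components. Robitaille and Trinh \cite{RT} proved that the proportion of simple braids on $n$ strands with positive entropy tends to $1$ as $n\to\infty$. Positive entropy asks only for a pseudo-Anosov piece somewhere in the disk; it allows the braid to be reducible. The conjecture posed in \cite{RT} is that reducibility itself is rare:
\[
\lim_{n\to\infty}\frac{\#\{\beta\in E_n:\beta\text{ is pseudo-Anosov}\}}{\#E_n}=1 .
\]
We prove it in the following quantitative form.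

\begin{theorem}\label{thm:main}
Let $\pi_n=\#\{\beta\in E_n:\beta\text{ is not pseudo-Anosov}\}/\#E_n$. There is a constant $C$ such that for all $n\ge3$
\[
\frac4n-\frac{C}{n^2}\ \le\ \pi_n\ \le\ C\,n^{-1/110}.
\]
In particular, the proportion of pseudo-Anosov simple braids tends to $1$.
\end{theorem}

We do not claim that the exponent $1/110$ is optimal. The lower bound shows that no rate better than $1/n$ is possible.

\subsection{Small cases and the main idea}

For $n=3$ no simple braid is pseudo-Anosov. With $\sigma_1,\sigma_2$ the standard generators, the six simple braids are $1,\sigma_1,\sigma_2,\sigma_1\sigma_2,\sigma_2\sigma_1$ and $\Delta=\sigma_1\sigma_2\sigma_1$. The braids $\sigma_1$ and $\sigma_2$ preserve a round curve about the two points that they exchange, and the other four are periodic, since $(\sigma_1\sigma_2)^3=(\sigma_2\sigma_1)^3=\Delta^2$. So $\pi_3=1$. For larger $n$ the same round curves still give reducible braids: the permutation may preserve a pair $\{i,i+1\}$, or fix $1$ or $n$. These events have total probability about $4/n$, and they give the lower bound (Section~\ref{sec:lower}).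

The upper bound must exclude all invariant multicurves, and there are infinitely many candidates, most of them far from round. The way out is to record only consequences of an invariant curve that can be read off the permutation. Here is the simplest instance. Let the permutation $w$ of a simple braid $\beta$ fix two points $p$ and $p'$, and suppose that $\beta$ preserves a curve enclosing $p$ and $p'$ only. Let $y$ lie on a cycle of length $m$. In $\beta^m$ the strand that starts at $y$ closes up, and it stays outside the tube swept out by the curve, so it links the strands of $p$ and $p'$ equally often. All crossings are positive, so a linking number is half a number of crossings. The strand of $p$ is vertical, and the strand from $w^k(y)$ to $w^{k+1}(y)$ crosses it exactly when these two points lie on opposite sides of $p$. Hence the cyclic sequence $y,w(y),w^2(y),\dots$ passes the level $p$ exactly as often as it passes the level $p'$. For example, the cycle $1\to4\to2\to6\to1$ in $S_6$ passes the level $3$ four times and the level $5$ twice, so the simple braid of this permutation preserves no curve that encloses exactly the fixed points $3$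 and $5$. A random permutation has a long cycle, the two counts for a long cycle are sums of many nearly independent terms, and such sums rarely agree exactly. This is the reason to expect the conjecture to hold.

The proof turns this into a complete case analysis. Section~\ref{sec:model} realizes a uniform simple braid as a motion of points with independent uniform positions. Section~\ref{sec:constraints} shows that a braid that is not pseudo-Anosov satisfies one of five constraints. Four of them are identities or congruences between crossing counts, and Section~\ref{sec:abelian} shows that they are unlikely. The fifth arises when the curve encloses two points of one short cycle. Linking numbers then carry too little information, and Section~\ref{sec:short} replaces them by a non-abelian invariant. Section~\ref{sec:upper} adds up the estimates.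

Throughout, $C$ denotes an absolute constant that may change from line to line, $\mathrm{i}=\sqrt{-1}$, and $\mathbf 1[\,\cdot\,]$ is the indicator of an event.

\section{A random model for simple braids}\label{sec:model}

The values of a uniform permutation are not independent. To gain independence we separate the cycle structure from the positions: an abstract permutation $W$ supplies the cycles, and independent real labels supply the positions on the line.

\subsection{The motion}

Let $W$ be a permutation of an $n$-element set $V$, and let $u_v\in(0,1)$, $v\in V$, be distinct \emph{labels}. We take $D=\{|z|\le10\}\subset\mathbb C$ with marked points $u_v$, and consider the motion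
\begin{equation}\label{eq:motion}
z_v(s)=(1-s)u_v+s\,u_{Wv}-\mathrm{i}\,s(1-s)(u_{Wv}-u_v),\qquad 0\le s\le1 .
\end{equation}
The real part of $z_v$ moves linearly from $u_v$ to $u_{Wv}$. Points that move right pass below the real axis and points that move left pass above it. For $v\ne v'$ put
\[
\chi(v,v')=\mathbf 1\big[(u_v-u_{v'})(u_{Wv}-u_{Wv'})<0\big].
\]
Ranking the labels identifies $V$ with $\{1,\dots,n\}$ and $W$ with a permutation $w\in S_n$.

\begin{lemma}\label{lem:model}
The motion \eqref{eq:motion} has no collisions, the argument of $z_v-z_{v'}$ changes by $\pi\chi(v,v')$ over $0\le s\le 1$, and the braid of the motion is the simple braid with permutation $w$.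
\end{lemma}

\begin{proof}
For nonzero real numbers $A,B$ let
\begin{equation}\label{eq:diff}
\phi_{A,B}(s)=(1-s)A+sB-\mathrm{i}\,s(1-s)(B-A).
\end{equation}
This function has no zero on $[0,1]$: the end values are $A$ and $B$, and for $0<s<1$ a zero would force $A=B$ and then $A=0$. If $AB>0$, the real part keeps its sign and the net change of argument is $0$. If $A<0<B$, the path runs from the negative to the positive axis through the lower half plane; if $A>0>B$, it runs from the positive to the negative axis through the upper half plane. Both are counterclockwise half turns. Since $z_v-z_{v'}=\phi_{A,B}$ with $A=u_v-u_{v'}$ and $B=u_{Wv}-u_{Wv'}$, the first two claims follow.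

For the third claim we must avoid triple points in the diagram. Let $a_1<\dots<a_n$ be the sorted labels, and let $b_1<\dots<b_n$ be any points of $(0,1)$. Move point $i$ from $a_i$ to $b_{w(i)}$ by the formula \eqref{eq:motion}, with $a_i$ and $b_{w(i)}$ in place of $u_v$ and $u_{Wv}$, and then return from $b$ to $a$ by the straight order-preserving motion. The differences in the first stage again have the form \eqref{eq:diff}, so there are no collisions for any $b$. The set of admissible $b$ is convex, so the braid does not depend on $b$, and for $b=a$ it is the braid of \eqref{eq:motion}. Three real parts coincide at a time $s$ only if three of the points $(a_i,b_{w(i)})$ lie on a line $(1-s)X+sY=\text{const}$, which does not happen for generic $b$. For such $b$, projecting to real parts gives a diagram in which two strands cross at most once, because the real parts are linear in the first stage and keep their order in the second. Every crossing is a counterclockwise half turn, so all crossings have one sign. If this sign is the one called positive, the braid is simple with permutation $w$. With the opposite convention, apply complex conjugation,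 which preserves the Nielsen--Thurston type.
\end{proof}

In particular the braid depends on the labels only through $w$. In the \emph{random model}, $W$ is a uniform permutation of $V$ and the labels $u_v$ are independent and uniform on $(0,1)$, independent of $W$. Given the labels, $w$ is uniform in $S_n$, so the braid $\beta$ of \eqref{eq:motion} is a uniform element of $E_n$.

\subsection{Linking numbers and crossing counts}

The power $\beta^N$ is the motion on $[0,N]$ in which the point that starts at $u_v$ follows $z_{W^kv}$ during the step from time $k$ to time $k+1$. We write $z_v$ also for this extended trajectory. If $W^N$ fixes $v\neq v'$, then $z_v-z_{v'}$ is a loop in $\mathbb C^*=\mathbb C\setminus\{0\}$, and by Lemma~\ref{lem:model} its winding number is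
\[
\operatorname{lk}_N(v,v')=\frac12\sum_{k=0}^{N-1}\chi(W^kv,W^kv').
\]
Write a cycle $c$ of $W$ of length $\ell=|c|$ as $c=(c_j)_{j\in\mathbb Z/\ell}$ with $Wc_j=c_{j+1}$, where $c_0$ is the least element of $c$ in a fixed order on $V$; this choice does not depend on the labels. Within a cycle, and between distinct cycles $c$ and $T$, we count crossings by
\[
f_c(d)=\sum_{k\in\mathbb Z/\ell}\chi(c_k,c_{k+d})\quad(d\not\equiv0 \bmod \ell),\qquad X(c,T)=\sum_{v\in c,\ y\in T}\chi(v,y)=X(T,c).
\]
If $\ell\mid N$, then $k$ runs $N/\ell$ times through $\mathbb Z/\ell$, so
\begin{equation}\label{eq:lkf}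
\operatorname{lk}_N(c_j,c_{j+d})=\frac{N}{2\ell}\,f_c(d).
\end{equation}

All bad events below concern one, two or three cycles and their labels. The next lemma reduces such events to fixed cycles with independent labels.

\begin{lemma}\label{lem:T}
Fix lengths $\ell_1,\dots,\ell_k$ and a property of the labels on an ordered $k$-tuple of distinct cycles with these lengths. Let $\varpi$ be the probability of the property for independent uniform labels. In the random model, the probability that some ordered tuple of distinct cycles of $W$ with lengths $\ell_1,\dots,\ell_k$ has the property is at most $\varpi\prod_i\ell_i^{-1}$.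
\end{lemma}

\begin{proof}
Let $\ell=\sum_i\ell_i$; if $\ell>n$ there is no such tuple. Otherwise there are $\frac{n!}{(n-\ell)!}\prod_i\ell_i^{-1}$ ordered tuples of disjoint cyclic arrangements in $V$ with the given lengths, and each occurs in $W$ with probability $(n-\ell)!/n!$. So the expected number of tuples of cycles of $W$ is $\prod_i\ell_i^{-1}$. Given $W$ the labels are independent and uniform, so the expected number of tuples with the property is $\varpi\prod_i\ell_i^{-1}$.
\end{proof}

\section{Round curves and the lower bound}\label{sec:lower}

\begin{lemma}\label{lem:round}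
Let $n\ge3$ and $w\in S_n$. If $w(1)=1$, or $w(n)=n$, or $w$ preserves a set $\{i,i+1\}$, then the simple braid of $w$ is reducible.
\end{lemma}

\begin{proof}
Take $V=\{1,\dots,n\}$, $W=w$ and $u_1<\dots<u_n$ in \eqref{eq:motion}. If $w(1)=1$, then $z_1$ rests at $u_1$, and the other points have real part in $[u_2,u_n]$ and imaginary part of modulus at most $\frac14$ at all times. They stay in the interior of the rectangle $Q=[\frac{u_1+u_2}2,2]\times[-1,1]$, so the motion extends to an ambient isotopy supported in the interior of $Q$. Then $\partial Q$ is an invariant curve enclosing $n-1$ marked points. The case $w(n)=n$ is symmetric.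

Now let $w$ preserve $\{i,i+1\}$. We are free to choose the labels. Fix all labels other than $u_i,u_{i+1}$, fix $x\in(0,1)$ above the labels of smaller rank and below those of larger rank, and put $u_i=x-\delta$, $u_{i+1}=x+\delta$ with $\delta>0$ small. The points $z_i,z_{i+1}$ either rest or are exchanged within $\{|\operatorname{Re}z-x|\le\delta,\ |\operatorname{Im}z|\le\delta/2\}$, so they stay in $\{|z-x|<2\delta\}$. For $v\ne i,i+1$ also $w(v)\ne i,i+1$, and $z_v-x=\phi_{A,B}$ with $A=u_v-x$ and $B=u_{w(v)}-x$ nonzero and independent of $\delta$. As $\phi_{A,B}$ has no zero on $[0,1]$, there is $\eta>0$ independent of $\delta$ with $|z_v(s)-x|\ge\eta$ for all such $v$ and all $s$. For $2\delta<\eta$ no moving point meets the circle $|z-x|=2\delta$. Extending the motion separately inside and outside gives an ambient isotopy that fixes this circle pointwise, and the circle encloses exactly two marked points.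
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
For $n=3$ the bound holds once $C\ge12$. Let $n\ge4$, and consider the $n+1$ events of Lemma~\ref{lem:round} for a uniform $w$. Their probabilities sum to $\frac2n+(n-1)\frac{2}{n(n-1)}=\frac4n$. The pairwise intersections are as follows.
\begin{itemize}
\item The events $\{w(1)=1,\,w(n)=n\}$, $\{w(1)=1,\,w(2)=2\}$ and $\{w(n-1)=n-1,\,w(n)=n\}$ have probability $\frac1{n(n-1)}$ each; the last two are the intersections of an endpoint event with the pair that contains this endpoint.
\item An endpoint and a pair that does not contain it: $2(n-2)$ intersections of probability $2(n-3)!/n!$, in total $\frac4{n(n-1)}$.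
\item Two overlapping pairs force three fixed points: $n-2$ intersections of probability $(n-3)!/n!$, in total $\frac1{n(n-1)}$.
\item Two disjoint pairs: $\frac{(n-2)(n-3)}2$ intersections of probability $4(n-4)!/n!$, in total $\frac2{n(n-1)}$.
\end{itemize}
By the Bonferroni inequality $P(\bigcup_iA_i)\ge\sum_iP(A_i)-\sum_{i<j}P(A_i\cap A_j)$, we get $\pi_n\ge\frac4n-\frac{10}{n(n-1)}\ge\frac4n-\frac{14}{n^2}$.
\end{proof}

\section{What a reducing curve forces}\label{sec:constraints}

\subsection{Blocks}

Suppose that $\beta$ is reducible. Choose a curve $C_1$ of an invariant multicurve, and let $C_1,\dots,C_r$ be its orbit: distinct disjoint curves of the multicurve with $\beta C_i=C_{i+1}$ up to isotopy, indices modulo $r$. Let $D_i$ be the disk bounded by $C_i$ and $B_i\subset V$ its set of marked points, called a \emph{block}. Then $W(B_i)=B_{i+1}$, so all blocks have the same size, and $2\le|B_i|\le n-1$. The disks are not nested, because nested disks with equally many marked points cobound an annulus without marked points and so have isotopic boundaries. Hence the blocks are disjoint. The set $S=\bigcup_iB_i$ is a union of cycles. If $v\in B_1$,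 then $W^kv\in B_1$ if and only if $r\mid k$. So every cycle $c\subset S$ of length $\ell$ has $r\mid\ell$ and meets each block in $\ell/r$ points.

\subsection{Three strands}

We look at two points $p,p'$ in a block and one point $y$ outside it. Up to affine maps of the plane, a configuration of three points is described by the position of $y$ in the frame where $p$ and $p'$ sit at $-1$ and $1$, namely
\begin{equation}\label{eq:lambda}
\lambda=\frac{2z_y-z_p-z_{p'}}{z_{p'}-z_p},\qquad \lambda+1=2\,\frac{z_y-z_p}{z_{p'}-z_p},\qquad \lambda-1=2\,\frac{z_y-z_{p'}}{z_{p'}-z_p}.
\end{equation}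
So $\lambda\in\mathbb C\setminus\{\pm1\}$. Let $p,p',y\in V$ be distinct and fixed by $W^N$. We call $(p,p';y)$ \emph{split at time $N$} if
\begin{itemize}
\item[(S1)] $\operatorname{lk}_N(p,y)=\operatorname{lk}_N(p',y)$, and
\item[(S2)] the loop traced by $\lambda$ on $[0,N]$ is freely homotopic in $\mathbb C\setminus\{\pm1\}$ to the $e$-fold counterclockwise circle $|\lambda|=2$, where $e=\operatorname{lk}_N(p,y)-\operatorname{lk}_N(p,p')$.
\end{itemize}

\begin{lemma}\label{lem:split}
Let $p\ne p'$ lie in $B_i$ and $y\notin B_i$. If $r\mid N$ and $W^N$ fixes $p,p',y$, then $(p,p';y)$ is split at time $N$.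
\end{lemma}

\begin{proof}
Since $r\mid N$, the braid $\beta^N$ preserves $C_i$ up to isotopy, and this remains true when we forget all marked points except $p,p',y$. Let $\gamma$ be the loop $(z_p,z_{p'},z_y)$ on $[0,N]$ in the space of ordered configurations of three points in the interior of $D$. The three differences and $\lambda$ are continuous functions on this space, so the linking numbers and the free homotopy class of the $\lambda$-loop depend only on the free homotopy class of $\gamma$. We bring $\gamma$ into a normal form.

Let $F_s$ be an isotopy of $D$ rel $\partial D$ from the identity to a homeomorphism $f$ that realizes the motion. Choose a homeomorphism $h$ of $D$ rel $\partial D$ with $h(D_i)=\{|z|\le2\}$ and $h(p)=-1$, $h(p')=1$, $h(y)=4$. By the Alexander trick (every homeomorphism of a disk that fixes the boundary is isotopic to the identity rel boundary), there is an isotopy $h_q$ rel $\partial D$ from the identity to $h$. The loops $h_q\circ\gamma$ form a free homotopy from $\gamma$ to $h\circ\gamma$, which is the motion of $(-1,1,4)$ under the isotopy $hF_sh^{-1}$ from the identity to $f'=hfh^{-1}$. The map $f'$ fixes the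 three points and preserves the circle $\Gamma=\{|z|=2\}$ up to isotopy. After an isotopy rel the three points and $\partial D$ it preserves $\Gamma$, and then, as it preserves orientation and the inner side of $\Gamma$, we may take it to be the identity on $\Gamma$.

Inside $\Gamma$, the pure mapping class group of a disk with two marked points rel boundary is $\mathbb Z$, generated by the full twist. Outside $\Gamma$, the mapping class group rel boundary of an annulus with one marked point is $\mathbb Z^2$, generated by the two boundary twists \cite{FM}. Let $A$ be the loop that rotates $\pm1$ once counterclockwise about $0$ and fixes $4$, and let $R$ be the loop that rotates all three points once counterclockwise about $0$. Up to inversion, the inner full twist and the twist about $\Gamma$ are both the mapping class of $A$, and the twist about $\partial D$ is the mapping class of $R$. The homotopy class of a based loop of configurations is determined by its mapping class, so $h\circ\gamma$ is homotopic to $A^jR^k$ for some integers $j,k$.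

For this loop $\operatorname{lk}_N(p,p')=j+k$ and $\operatorname{lk}_N(p,y)=\operatorname{lk}_N(p',y)=k$, which gives (S1) and $e=-j$. Along $R$, $\lambda$ is constant. Along $A$, $\lambda=8/(2e^{\mathrm{i}\phi})$ runs once clockwise around $|\lambda|=4$. So the $\lambda$-loop is the $(-j)$-fold counterclockwise circle, which is (S2).
\end{proof}

\subsection{A congruence for an invariant disk}

Condition (S1) compares two points of a block as seen from a point outside the block. If $r\geq2$, a cycle that meets a block twice supplies such an outside point itself. If $r=1$, the outside point lies on another cycle, and (S1) can be empty, as we shall see in Section~\ref{sec:short}. The next lemma gives a substitute: the outside cycle winds an integer number of times around the disk as a whole, and each of the $\ell$ points of an inside cycle sees this same integer.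

\begin{lemma}\label{lem:cong}
Let $r=1$, let $c\subset B_1$ be a cycle of length $\ell$, and let $T$ be a cycle disjoint from $B_1$. Then $X(c,T)\equiv0\pmod{2\ell}$.
\end{lemma}

\begin{proof}
Represent $\beta$ by a homeomorphism $f$ with $f(D_1)=D_1$. Let $F_s$, $0\le s\le1$, be an isotopy rel $\partial D$ from the identity to $f$ that first realizes the motion \eqref{eq:motion} and then is an isotopy rel the marked points. Extend it by $F_{s+k}=F_sf^k$. Let $t=|T|$ and $y\in T$; then $F_t=f^t$ preserves $D_1$ and fixes $y$. Since $D_1$ is simply connected and $y\notin D_1$, there is a continuous branch of $\arg(x-y)$ for $x\in D_1$. For $x\in D_1$ let $\Theta(x)$ be the total change of $\arg(F_s(x)-F_s(y))$ over $0\le s\le t$. The function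
\[
\frac1{2\pi}\,\Theta(x)-\frac1{2\pi}\big[\arg(f^t(x)-y)-\arg(x-y)\big]
\]
is continuous and integer-valued on $D_1$, hence equal to a constant integer $L$. Sum over the marked points $x\in c$. The brackets cancel because $f^t$ permutes $c$. By Lemma~\ref{lem:model}, $\Theta(x)=\pi\sum_{k<t}\chi(W^kx,W^ky)$, and the pairs $(W^kx,W^ky)$ with $x\in c$ and $0\le k<t$ run once through $c\times T$. Therefore $\frac12X(c,T)=\ell L$.
\end{proof}

\subsection{The five alternatives}

Randomness enters through long cycles, so we organize the cases by the position of the longest cycle $M$ relative to the blocks. The parameter $K$ separates cycles that are long enough to supply their own randomness from short ones.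

\begin{proposition}\label{prop:five}
Suppose that $\beta$ is not pseudo-Anosov and that $W$ has a unique longest cycle $M$, of length $m\ge5$. Let $5\le K\le m$. Then one of the following holds.
\begin{itemize}
\item[(a)] $f_c(1)=f_c(1+r)$ for some cycle $c$ of length $\ell\ge K$ and some divisor $r$ of $\ell$ with $1\le r<\ell$.
\item[(b)] $X(M,T)\equiv0\pmod{2m}$ for some cycle $T\ne M$.
\item[(c)] $X(c,M)\equiv0\pmod{2\ell}$ for some cycle $c\ne M$ of length $\ell\ge K$.
\item[(d)] $X(c,M)=X(c',M)$ for some distinct cycles $c,c'\ne M$ of equal length.
\item[(e)] For some cycle $c\ne M$ of length $2\le\ell<K$ and some $1\le d<\ell$, the triple $(c_0,c_d;M_0)$ is split at time $N=\operatorname{lcm}(\ell,m)$.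
\end{itemize}
\end{proposition}

In (a) we have $1+r\le\frac\ell2+1<\ell$, so $f_c(1+r)$ is defined.

\begin{proof}
If $\beta$ is periodic, then $\beta^N=\Delta^{2j}$ for some $N\ge1$ and some $j$. Then $W^N$ is the identity and every $\operatorname{lk}_N$ equals $j$, so \eqref{eq:lkf} gives $f_M(1)=f_M(2)$. This is (a) with $c=M$ and $r=1$.

Otherwise $\beta$ is reducible; take blocks $B_1,\dots,B_r$ with union $S$. We first record:
\begin{equation}\label{eq:star}
\text{if $c\subset S$ has length $\ell$ and $2\le r<\ell$, then $f_c(1)=f_c(1+r)$.}
\end{equation}
Indeed, take $v\in c\cap B_1$, $v'=W^rv\in B_1\setminus\{v\}$ and $y=W^{r+1}v\in B_2$. Lemma~\ref{lem:split} with $N=\ell$ gives $\operatorname{lk}_\ell(v,y)=\operatorname{lk}_\ell(v',y)$, and by \eqref{eq:lkf} the two sides are $\frac12f_c(1+r)$ and $\frac12f_c(1)$.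

\emph{Case $M\subset S$.} Here $r\mid m$. If $r=m$, then $M$ meets $B_1$ once; as $|B_1|\ge2$, another cycle lies in $S$, and its length is a multiple of $m$. This contradicts the uniqueness of $M$. If $2\le r<m$, then \eqref{eq:star} gives (a). If $r=1$, then $V\setminus B_1$ is nonempty and $W$-invariant, so it contains a cycle $T$, and Lemma~\ref{lem:cong} with $c=M$ gives (b).

\emph{Case $M\cap S=\emptyset$.} Suppose first that every cycle in $S$ meets $B_1$ exactly once. Then all these cycles have length $r$, and there are at least two, say $c\ni v$ and $c'\ni v'$ with $v,v'\in B_1$. Let $N$ be the order of $W$. Since $W^k$ permutes $M$,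
\[
\sum_{y\in M}\operatorname{lk}_N(v,y)=\frac12\sum_{k<N}\sum_{y\in M}\chi(W^kv,y)=\frac N{2r}X(c,M),
\]
and the same holds for $v'$ and $c'$. Summing (S1) over $y\in M$ gives (d). Otherwise some cycle $c\subset S$ of length $\ell\geq 2r$ meets every block in at least two points. If $\ell\ge K$ and $r\ge2$, then \eqref{eq:star} gives (a). If $\ell\ge K$ and $r=1$, then Lemma~\ref{lem:cong} with $T=M$ gives (c). If $\ell<K$, then $c_0$ lies in some block together with another point $c_d$, the point $M_0$ lies outside this block, and $r\mid\ell\mid N$; Lemma~\ref{lem:split} gives (e).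
\end{proof}

\section{Anticoncentration of crossing counts}\label{sec:abelian}

In this section and the next, $W$ is fixed and the labels are independent and uniform on $(0,1)$. We bound the probabilities of (a)--(d) for given cycles. The method is the same each time: choose many well-separated points on a cycle, freeze all other labels, and observe that the quantity in question has become a sum of independent terms, many of which are not nearly constant.

\subsection{Tools}

The Kolmogorov--Rogozin inequality \cite{Rog} states that for independent integer-valued random variables $\xi_j$,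
\begin{equation}\label{eq:KR}
\sup_aP\Big(\sum_j\xi_j=a\Big)\le C\Big(\sum_j\big(1-\sup_aP(\xi_j=a)\big)\Big)^{-1/2}.
\end{equation}
In our applications a summand is spread out only if the frozen labels next to it are favorable, so we need an averaged form.

\begin{lemma}\label{lem:KR}
Let $\mathcal F$ be a $\sigma$-field, let $\xi_j$ $(j\in J)$ be integer-valued and conditionally independent given $\mathcal F$, and let $a_0$ be an $\mathcal F$-measurable random variable. Let $E_j\in\mathcal F$ be independent events of probability at least $\rho>0$, and let $0<\kappa\le1$ be such that $1-\sup_aP(\xi_j=a\mid\mathcal F)\ge\kappa$ on $E_j$. Then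
\[
P\Big(\sum_{j\in J}\xi_j=a_0\Big)\le C(\kappa\rho|J|)^{-1/2}.
\]
\end{lemma}

\begin{proof}
Let $Z$ be the number of $E_j$ that occur. By \eqref{eq:KR}, the conditional probability given $\mathcal F$ is at most $\min(1,C(\kappa Z)^{-1/2})\le C(\kappa(Z+1))^{-1/2}$; for $Z=0$ use $\kappa\le1$, and for $Z\ge1$ use $Z+1\le2Z$. By independence, $Ex^Z\le(1-\rho+\rho x)^{|J|}$ for $0\le x\le1$, so
\[
E\frac1{Z+1}=\int_0^1Ex^Z\,dx\le\frac{1-(1-\rho)^{|J|+1}}{(|J|+1)\rho}\le\frac1{\rho|J|}.
\]
Finish with $E(Z+1)^{-1/2}\le\big(E(Z+1)^{-1}\big)^{1/2}$.
\end{proof}

Below, $\mathcal F$ is generated by all labels except the labels $u_j$, $j\in J$, and $\xi_j$ is a function of $u_j$ given $\mathcal F$. If this function takes two different constant values on two sets of measure at least $\kappa$ each, then every value $a$ is avoided on one of the sets, so $1-\sup_aP(\xi_j=a\mid\mathcal F)\ge\kappa$. Often we apply the lemma conditionally on a few labels; then $\kappa$ and $\rho$ are functions of these labels, and it remains to bound $E(\kappa\rho)^{-1/2}$.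

For this we use \emph{gaps}. The $k+1$ gaps $\gamma_1,\dots,\gamma_{k+1}$ into which $k$ independent uniform points cut $(0,1)$ are uniformly distributed on the simplex (Dirichlet$(1,\dots,1)$). Hence $P(\gamma_i<\tau)=1-(1-\tau)^k\le k\tau$ for $0\le\tau\le1$, and
\begin{equation}\label{eq:dirichlet}
E\prod_i\gamma_i^{\alpha_i}=\frac{\Gamma(k+1)\prod_i\Gamma(1+\alpha_i)}{\Gamma(k+1+\sum_i\alpha_i)}\qquad\text{if all }\alpha_i>-1 .
\end{equation}

\subsection{One long cycle}

\begin{lemma}\label{lem:a}
Let $c$ be a cycle of length $\ell\ge5$ and let $r\mid\ell$ with $1\le r<\ell$. Then $P\big(f_c(1)=f_c(1+r)\big)\le C\ell^{-1/2}$.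
\end{lemma}

\begin{proof}
Let $e=1+r$. Then $2\le e\le\ell-2$: for $\ell\ge6$ use $r\le\ell/2$, and for $\ell=5$ we have $r=1$. Write $u_k$ for the label of $c_k$, so that $\chi(c_k,c_{k+d})=\mathbf 1[(u_k-u_{k+d})(u_{k+1}-u_{k+d+1})<0]$. A term of $f_c(1)$ or $f_c(e)$ that involves $u_j$ uses only labels with index in the window $j+A$, where
\[
A=\{-2,-1,0,1,2\}\cup\{\pm e-1,\ \pm e,\ \pm e+1\}\subset\mathbb Z/\ell .
\]
Two windows $j+A$ and $j'+A$ meet only if $j-j'\in A-A$, and $|A-A|\le 11^2=121$. A greedy choice gives $J\subset\mathbb Z/\ell$ with pairwise disjoint windows and $|J|\ge\ell/121$. No term involves two labels indexed by $J$, so given the labels off $J$ we have $f_c(1)-f_c(e)=\text{const}+\sum_{j\in J}\xi_j(u_j)$ with independent summands.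

The danger is that a change in $f_c(1)$ is canceled by a change in $f_c(e)$, so we look for an event on which only $f_c(1)$ moves. Because $2\le e\le\ell-2$, the four indices $k,k+1,k+e,k+e+1$ are distinct. Hence in the terms of $f_c(e)$ the label $u_j$ enters only through $u_j-u_{j\pm e}$, and as functions of $u=u_j$ these terms change only at $u_{j\pm e}$. The terms of $f_c(1)$ that involve $u$ are
\begin{multline*}
\mathbf 1[(u_{j-2}-u_{j-1})(u_{j-1}-u)<0]+\mathbf 1[(u_{j-1}-u)(u-u_{j+1})<0]\\+\mathbf 1[(u-u_{j+1})(u_{j+1}-u_{j+2})<0].
\end{multline*}
Let $E_j$ be the event that $u_{j-1}<\frac14$, $u_{j+1}\in(\frac7{16},\frac9{16})$, $u_{j+2}>\frac34$ and $u_{j\pm e}\notin(\frac14,\frac34)$. We have $j\pm e\notin\{j,j\pm1\}$, and the possible coincidences $j\pm e=j+2$ and $j+e=j-e$ only make conditions redundant. So $P(E_j)\ge\frac14\cdot\frac18\cdot\frac14\cdot(\frac12)^2=\frac1{512}$, and the $E_j$ are independent because the windows are disjoint. On $E_j$, the first term and all terms of $f_c(e)$ are constant for $u\in(\frac14,\frac34)$, while the second and third terms are $0$ for $u\in(\frac14,\frac7{16})$ and $1$ for $u\in(\frac9{16},\frac34)$.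 So $\xi_j$ takes two values that differ by $2$ on two intervals of length $\frac3{16}$. Apply Lemma~\ref{lem:KR} with $\kappa=\frac3{16}$ and $\rho=\frac1{512}$.
\end{proof}

\subsection{Congruences between two cycles}

Let $M\ne T$ be cycles with $|M|=m\ge3$ and $|T|=t$, and write $u_j$ for the label of $M_j$. The terms of $X(M,T)$ that involve $u_j$ are those with $v=M_{j-1}$ or $v=M_j$, and they sum to $G_T(u_j;u_{j-1},u_{j+1})$, where
\[
G_T(u;u^-,u^+)=\sum_{y\in T}\Big(\mathbf 1[(u^--u_y)(u-u_{Wy})<0]+\mathbf 1[(u-u_y)(u^+-u_{Wy})<0]\Big)\in[0,2t].
\]
The condition $m\ge3$ makes $u_{j-1},u_j,u_{j+1}$ three independent labels. If $J\subset\mathbb Z/m$ has disjoint windows $\{j-1,j,j+1\}$, then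
\begin{equation}\label{eq:XG}
X(M,T)=X_0+\sum_{j\in J}G_T(u_j;u_{j-1},u_{j+1}),
\end{equation}
where $X_0$ does not depend on the labels indexed by $J$. Let $F_T(x)$ be the number of labels of $T$ below $x$. If $u$ is below all labels of $T$, the first indicator is $\mathbf 1[u_y<u^-]$ and the second is $\mathbf 1[u_{Wy}<u^+]$; if $u$ is above all labels of $T$, both are reversed. Thus
\begin{equation}\label{eq:Gends}
G_T(u;u^-,u^+)=\begin{cases}F_T(u^-)+F_T(u^+)&\text{if $u$ is below all labels of $T$,}\\ 2t-F_T(u^-)-F_T(u^+)&\text{if $u$ is above all labels of $T$.}\end{cases}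
\end{equation}

A congruence $X\equiv0\pmod{2L}$ is harder to exclude than an equation, since $X$ can be much larger than $L$ and Lemma~\ref{lem:KR} bounds only single values. We therefore vary few enough labels that $X$ moves within a range comparable to the modulus. If $T$ is long, one label of $M$ suffices: changing it moves $X$ by at most $2t$, and the size of the move is a sum over $T$ with many independent terms.

\begin{lemma}\label{lem:b-long}
Let $M\ne T$ be cycles with $|M|\ge3$ and $|T|=t$, and let $L\ge t$ be an integer. Then $P\big(X(M,T)\equiv0\bmod 2L\big)\le Ct^{-1/4}$.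
\end{lemma}

\begin{proof}
For $t\le2$ the bound holds once $C\ge2^{1/4}$, so let $t\ge3$. Let $u^-,u,u^+$ be the labels of $M_{-1},M_0,M_1$, and let $u'$ be an independent copy of $u$. Let $Q$ be the conditional probability of the congruence given all labels except $u$. Then $Q^2$ is the conditional probability that the congruence holds both with $u$ and with $u'$. By the Cauchy--Schwarz inequality and \eqref{eq:XG},
\[
P(X\equiv0)^2=(EQ)^2\le EQ^2\le P(Y\equiv0\bmod2L),\qquad Y=G_T(u;u^-,u^+)-G_T(u';u^-,u^+).
\]
As $|Y|\le2t\le2L$, it suffices to show $P(Y=a_0)\le Ct^{-1/2}$ for $a_0\in\{0,2L,-2L\}$. Exchanging $u$ and $u'$ negates $Y$, so we may assume $u'<u$. Let $I=(u',u)$. An indicator in $G_T$ changes between $u'$ and $u$ only if the label compared with $u$ lies in $I$, and reading off the direction of the change gives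
\[
Y=\sum_{y\in T}\Psi(u_y,u_{Wy}),\qquad \Psi(x,x')=\operatorname{sgn}(x-u^-)\,\mathbf 1[x'\in I]+\operatorname{sgn}(x'-u^+)\,\mathbf 1[x\in I].
\]

Let $x_1,\dots,x_t$ be the labels of $T$ in cyclic order and $J=\{2,5,8,\dots\}$ with $|J|=\lfloor t/3\rfloor\ge t/6$, so that the windows $\{j-1,j,j+1\}$ are disjoint. Condition on $u^-,u^+,u,u'$. Given also the $x_j$ with $j\notin J$, we have $Y=\text{const}+\sum_{j\in J}\xi_j(x_j)$ with $\xi_j(x)=\Psi(x_{j-1},x)+\Psi(x,x_{j+1})$. Let $E_j$ be the event that $x_{j\pm1}\notin I$ and $\operatorname{sgn}(x_{j-1}-u^-)=\operatorname{sgn}(x_{j+1}-u^+)$. On $E_j$ we have $\xi_j(x)=\pm2\cdot\mathbf 1[x\in I]$, so we may take $\kappa=\min(\delta,\theta)$ with $\delta=|I|$ and $\theta=1-\delta$. Define $\alpha^\pm\in[0,1]$ by $\theta\alpha^\pm=|(u^\pm,1)\setminus I|$. Then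
\[
P(E_j)=\rho=\theta^2\Lambda,\qquad \Lambda=\alpha^-\alpha^++(1-\alpha^-)(1-\alpha^+),
\]
and Lemma~\ref{lem:KR} gives $P(Y=a_0\mid u^-,u^+,u,u')\le C(\kappa\rho t)^{-1/2}$.

It remains to show $E(\kappa\rho)^{-1/2}<\infty$. Fix $u,u'$. Conditionally on $u^-\notin I$, the number $\alpha^-$ is uniform on $[0,1]$ and independent of $\alpha^+$. Then $\Lambda$ is an affine function of $\alpha^-$ with end values $1-\alpha^+$ and $\alpha^+$; both are nonnegative and one is at least $\frac12$, so $\Lambda^{-1/2}$ has mean at most $\int_0^1(x/2)^{-1/2}dx=2\sqrt2$. If $u^-\in I$ and $u^+\notin I$, the same argument applies with $\alpha^+$ uniform. If $u^-,u^+\in I$, then $\alpha^-=\alpha^+$ and $\Lambda\ge\frac12$. So $E[\rho^{-1/2}\mid u,u']\le2\sqrt2\,\theta^{-1}$. The length $\delta$ has density $2(1-\delta)=2\theta$, which cancels the factor $\theta^{-1}$: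
\[
E[\kappa^{-1/2}\theta^{-1}]=2\int_0^1\min(\delta,1-\delta)^{-1/2}\,d\delta=4\sqrt2 .\qedhere
\]
\end{proof}

Lemma~\ref{lem:b-long} says nothing when $T$ is short, for instance a fixed point. In alternative (b) the modulus $2m$ is then much larger than $t$, and we can afford to vary about $m/(3t)$ labels of $M$.

\begin{lemma}\label{lem:b-short}
Let $M\ne T$ be cycles with $|M|=m\ge3$ and $|T|=t\le m$. Then $P\big(X(M,T)\equiv0\bmod2m\big)\le Ct^{3/2}m^{-1/2}$.
\end{lemma}

\begin{proof}
If $t>m/3$, then $t^{3/2}m^{-1/2}\ge 3^{-3/2}m\geq3^{-3/2}$ and the claim holds for $C\ge3^{3/2}$. Otherwise choose $J\subset\mathbb Z/m$ with disjoint windows and $|J|=\lfloor m/(3t)\rfloor\ge m/(6t)$. The sum in \eqref{eq:XG} lies in $[0,2m/3]$, so given the labels off $J$ at most one value of it makes $X\equiv0\pmod{2m}$.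

Condition on the labels of $T$, and let $a$ and $b$ be their first and last gaps. By \eqref{eq:Gends}, the values of $\xi_j=G_T(u_j;u_{j-1},u_{j+1})$ on $(0,a)$ and on $(1-b,1)$ differ on the event $E_j$ that $F_T(u_{j-1})+F_T(u_{j+1})\ne t$. So we may take $\kappa=\min(a,b)$. Let $\mu\le\mu'$ be the $\lceil t/2\rceil$-th and the $(\lfloor t/2\rfloor+1)$-th smallest labels of $T$. If $u_{j-1}<\mu$ and $u_{j+1}<\mu'$, the sum is at most $(\lceil t/2\rceil-1)+\lfloor t/2\rfloor=t-1$. If $u_{j-1}>\mu'$ and $u_{j+1}>\mu$, it is at least $t+1$. Hence $P(E_j)\ge\mu\mu'+(1-\mu)(1-\mu')$. If $\mu\le\frac12\le\mu'$, this is at least $\frac\mu2+\frac{1-\mu'}2\ge\frac{a+b}2$. Otherwise $\mu,\mu'$ lie on the same side of $\frac12$ and it is at least $\frac14\ge\frac{a+b}4$. So we may take $\rho=\frac{a+b}4$, and $\kappa\rho\ge ab/4$. By Lemma~\ref{lem:KR} and \eqref{eq:dirichlet}, the probability is at most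
\[
C|J|^{-1/2}E(ab)^{-1/2}=C|J|^{-1/2}\,\Gamma(\tfrac12)^2\,\frac{\Gamma(t+1)}{\Gamma(t)}=C|J|^{-1/2}\pi t\le Ct^{3/2}m^{-1/2}.\qedhere
\]
\end{proof}

\subsection{Two cycles of equal length}

For $r=1$ the next lemma is the comparison of level crossings from the introduction.

\begin{lemma}\label{lem:d}
Let $c,c',M$ be distinct cycles with $|c|=|c'|=r$ and $|M|=m\ge3$. Then $P\big(X(c,M)=X(c',M)\big)\le Cr^2m^{-1/2}$.
\end{lemma}

\begin{proof}
Choose $J\subset\mathbb Z/m$ with disjoint windows and $|J|=\lfloor m/3\rfloor\ge m/6$. By \eqref{eq:XG}, given the labels off $J$, $X(c,M)-X(c',M)=\text{const}+\sum_{j\in J}\xi_j$, where $\xi_j=G_c-G_{c'}$ is evaluated at $(u_j;u_{j-1},u_{j+1})$. Condition on the $2r$ labels of $c\cup c'$, let $\gamma_1,\gamma_2,b$ be their first, second and last gaps, and put $\psi=F_c-F_{c'}$. By \eqref{eq:Gends} and $|c|=|c'|$, we have $\xi_j=\psi(u_{j-1})+\psi(u_{j+1})$ for $u_j<\gamma_1$ and $\xi_j=-\psi(u_{j-1})-\psi(u_{j+1})$ for $u_j>1-b$. Now $\psi=0$ on $(0,\gamma_1)$, and $\psi$ is a constant $\pm1$ on $(\gamma_1,\gamma_1+\gamma_2)$. So the two values differ, almost surely, if $u_{j-1}\in(\gamma_1,\gamma_1+\gamma_2)$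 and $u_{j+1}\in(0,\gamma_1+\gamma_2)$. We may take $\kappa=\min(\gamma_1,b)\ge\gamma_1b$ and $\rho=\gamma_2(\gamma_1+\gamma_2)\ge\gamma_2\sqrt{\gamma_1\gamma_2}$. By Lemma~\ref{lem:KR} and \eqref{eq:dirichlet}, the probability is at most
\[
Cm^{-1/2}E\big[\gamma_1^{-3/4}\gamma_2^{-3/4}b^{-1/2}\big]=Cm^{-1/2}\,\Gamma(\tfrac14)^2\Gamma(\tfrac12)\,\frac{\Gamma(2r+1)}{\Gamma(2r-1)}\le Cr^2m^{-1/2}.\qedhere
\]
\end{proof}

\section{Short cycles: a winding number in a double cover}\label{sec:short}

\subsection{Why linking numbers do not suffice}

Short cycles cannot be ignored. By the count in Lemma~\ref{lem:T}, the number $Z$ of $2$-cycles has $EZ=\frac12$ and $E\binom Z2\le\frac18$, so $P(Z\ge1)\ge\frac38$ for all $n\ge2$. Let $c$ be a cycle of length $\ell$ coprime to $m=|M|$, and let $N=\ell m$. For every $p\in c$ and $y\in M$ the pairs $(W^kp,W^ky)$, $0\le k<N$, run once through $c\times M$, so $\operatorname{lk}_N(p,y)=\frac12X(c,M)$ does not depend on $p$. Condition (S1) then holds for every choice of labels. Lemma~\ref{lem:cong} leaves a congruence modulo $2\ell$, for a $2$-cycle a congruence modulo $4$, and with a bounded modulus the estimates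 of Section~\ref{sec:abelian} give no decay. We have to use (S2).

The fundamental group of $\mathbb C\setminus\{\pm1\}$ is free on loops $\mathsf a,\mathsf b$ around $-1$ and $1$, which we choose so that $\mathsf{ab}$ is freely homotopic to the circle $|\lambda|=2$. By \eqref{eq:lambda}, the winding numbers of the $\lambda$-loop about $-1$ and $1$ are differences of linking numbers, so linking numbers see only its image in the abelianization. They do not distinguish $\mathsf a^2\mathsf b^2$ from $(\mathsf{ab})^2$. A double cover does. The map
\[
\Phi(\zeta)=\tfrac12(\zeta+\zeta^{-1}),\qquad \Phi\colon\mathbb C^*\setminus\{\pm1\}\to\mathbb C\setminus\{\pm1\},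
\]
is a double covering with deck transformation $\zeta\mapsto1/\zeta$. It maps each of the sheets $\{|\zeta|>1\}$ and $\{0<|\zeta|<1\}$ homeomorphically onto $\mathbb C\setminus[-1,1]$, and it maps each open half of the unit circle onto the cut $(-1,1)$. On $\{|\zeta|>1\}$ the quotient $\Phi(\zeta)/\zeta=\frac12(1+\zeta^{-2})$ has positive real part, so the circle $|\lambda|=2$ lifts to a loop of winding number $1$ about $0$ in this sheet, and to a loop of winding number $-1$ in the other. Free homotopies of loops lift, and therefore:
\begin{equation}\label{eq:lift}
\text{if (S2) holds, each lift of the $\lambda$-loop is closed and winds $\pm e$ times about $0$.}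
\end{equation}
Thus $(\mathsf{ab})^2$ lifts with winding number $\pm2$. In contrast, $\Phi(\zeta)\pm1=(\zeta\pm1)^2/(2\zeta)$ shows that a small circle about $\mp1$ traversed twice lifts to a small loop about $\zeta=\mp1$, so $\mathsf a^2\mathsf b^2$ lifts to a closed loop with winding number $0$.

For a random braid, $\lambda$ crosses the cut often and at random times, and each crossing reverses the sign with which later rotation counts in the cover. So the lifted winding number should be of smaller order than $N$, while $e$ is typically of order $N$. We now make this precise.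

\begin{proposition}\label{prop:e}
Let $c\ne M$ be cycles of lengths $\ell\ge2$ and $m\ge5$, and let $N=\operatorname{lcm}(\ell,m)$. The probability that $(c_0,c_d;M_0)$ is split at time $N$ for some $1\le d<\ell$ is at most $C\ell^3m^{-1/8}$.
\end{proposition}

Fix $d$ and put $p=c_0$, $p'=c_d$, $y=M_0$. In the rest of this section $c_j$ denotes also the label of $c_j$, and $p_k=c_k$, $p'_k=c_{k+d}$ (indices modulo $\ell$) and $y_k=M_k$ (index modulo $m$) are the positions of the three strands $p,p',y$ at time $k$.

\subsection{The lift, crossing by crossing}

Fix a lift $\zeta$ of the path $\lambda$ and a continuous determination of $\arg\zeta$. At a moment when the three points are real, $\lambda$ is real. We call $y$ \emph{outside} if $|\lambda|>1$ and \emph{in the middle} if $|\lambda|<1$, that is, if $y$ lies between $p$ and $p'$.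
\begin{itemize}
\item If $y$ is outside, then $\zeta\in\mathbb R\setminus\{0,\pm1\}$ has the sign of $\lambda$. Let $\varepsilon=1$ if $|\zeta|>1$ and $\varepsilon=-1$ if $|\zeta|<1$, and let $\vartheta=\arg\zeta\in\pi\mathbb Z$.
\item If $y$ is in the middle, then $|\zeta|=1$ and $\zeta\ne\pm1$. Let $\sigma=\operatorname{sgn}\operatorname{Im}\zeta$, and let $\vartheta\in\frac\pi2+\pi\mathbb Z$ be the midpoint of the interval $(k\pi,(k+1)\pi)$ that contains $\arg\zeta$.
\end{itemize}
The sign $\varepsilon$ or $\sigma$ tells which of the two preimages of $\lambda$ is $\zeta$, and $\vartheta$ is a rounded argument. The deck transformation negates $\varepsilon$, $\sigma$ and $\vartheta$.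

In a step, a pair of strands with $\chi=1$ \emph{crosses} at the unique time at which the real parts agree. Call the labels \emph{generic} if in no step two crossings among $p,p',y$ are simultaneous. This holds almost surely: simultaneous crossings in the step from $k$ to $k+1$ put $(y_k,y_{k+1})$ on the line through the distinct points $(p_k,p_{k+1})$ and $(p'_k,p'_{k+1})$, and $(y_k,y_{k+1})$ is uniform on the unit square given the labels of $c$.

\begin{lemma}\label{lem:rules}
For generic labels, the sign and the value of $\vartheta$ at time $k+1$ are obtained from those at time $k$ by applying the following rules to the crossings of the step, in the order in which they occur.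
\begin{center}
\begin{tabular}{lll}
\hline
crossing & new sign & change of $\vartheta$\\
\hline
$y$ enters the middle across $p$ & $\sigma=-\varepsilon$ & $\varepsilon\pi/2$\\
$y$ leaves the middle across $p$ & $\varepsilon=\sigma$ & $\varepsilon\pi/2$ \ (new $\varepsilon$)\\
$y$ enters the middle across $p'$ & $\sigma=\varepsilon$ & $\varepsilon\pi/2$\\
$y$ leaves the middle across $p'$ & $\varepsilon=-\sigma$ & $\varepsilon\pi/2$ \ (new $\varepsilon$)\\
$p$ crosses $p'$ ($y$ is outside) & $\varepsilon$ unchanged & $-\varepsilon\pi$\\
\hline
\end{tabular}
\end{center}
In particular, entering the middle across a strand and leaving it across the same strand reverses $\varepsilon$.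
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25,>=stealth]
\draw[gray] (-3,0)--(3,0);
\draw[very thick] (-1,0)--(1,0);
\fill (-1,0) circle (1.5pt) node[below]{$-1$};
\fill (1,0) circle (1.5pt) node[below]{$1$};
\draw[->] (-1.6,0) arc (180:360:0.6);
\draw[->] (-0.4,0) arc (0:180:0.6);
\draw[->] (1.6,0) arc (0:180:0.6);
\draw[->] (0.4,0) arc (180:360:0.6);
\node at (-1,-0.85) {\small enter across $p$};
\node at (-1,0.85) {\small leave across $p$};
\node at (1,0.85) {\small enter across $p'$};
\node at (1,-0.85) {\small leave across $p'$};
\draw[->,dashed] (-2.4,0) arc (180:0:2.4 and 1.6);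
\draw[->,dashed] (2.4,0) arc (0:-180:2.4 and 1.6);
\node at (0,1.85) {\small $p$ crosses $p'$};
\end{tikzpicture}
\caption{The position $\lambda$ of the point $y$ in the frame where $p=-1$ and $p'=1$. A crossing of $y$ with $p$ or $p'$ is a counterclockwise half turn about $-1$ or $1$; a crossing of $p$ with $p'$ is a clockwise half turn around the whole cut $[-1,1]$ (dashed). Entering and leaving across the same point takes $\lambda$ through the cut, which changes the sheet of the double cover $\lambda=\frac12(\zeta+\zeta^{-1})$. Entering across one point and leaving across the other only touches the cut.}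
\label{fig:lambda}
\end{figure}

\begin{proof}
\emph{Flattening.} Choose short disjoint closed time intervals around the crossing times, so short that on each of them the real parts of the crossing pair stay in an interval that is disjoint from the range of the real part of the third point. Let $\phi\colon[0,1]\to[0,1]$ be continuous, positive at the crossing times and zero off the interiors of these intervals. Multiply the imaginary parts of the three points by $1-q+q\phi(s)$, $0\le q\le1$. No collision arises: off the crossing times the real parts are distinct, and at a crossing time the factor is positive. So the step is homotopic rel endpoints to the flattened motion ($q=1$), and the lift of the flattened path has the same endpoint and the same change of $\arg\zeta$. Off the short intervals the motion is real and order-preserving, so $\lambda$ stays in one of $(-\infty,-1)$, $(-1,1)$, $(1,\infty)$, and neither the sign nor $\vartheta$ changes. On a short interval, the difference of the crossing pair is real at both ends and gains argument $\pi$, as in the proof of Lemma~\ref{lem:model}. Each of the other two differences stays in a half plane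 $\operatorname{Re}>0$ or $\operatorname{Re}<0$ and is real at both ends, so its argument has net change $0$.

\emph{The path of $\lambda$} (Figure~\ref{fig:lambda}). Let $y$ cross $p$. Then $z_y-z_{p'}$ and $z_p-z_{p'}$ lie in a common open half plane, so their quotient is not in $(-\infty,0]$, and $\lambda-1=-2(z_y-z_{p'})/(z_p-z_{p'})$ gives $\lambda\notin[1,\infty)$. By \eqref{eq:lambda}, $\arg(\lambda+1)$ gains $\pi$. The region $\mathbb C\setminus([1,\infty)\cup\{-1\})$ deformation retracts onto a circle about $-1$, so a path in it is determined up to homotopy rel endpoints by the change of $\arg(\lambda+1)$. Hence, up to homotopy, $\lambda$ goes from $(-\infty,-1)$ to $(-1,1)$ through the lower half plane when $y$ enters, and from $(-1,1)$ to $(-\infty,-1)$ through the upper half plane when $y$ leaves. Let $y$ cross $p'$. Then $z_y-z_p$ and $z_{p'}-z_p$ lie in a common half plane, so $\lambda\notin(-\infty,-1]$, and $\arg(\lambda-1)$ gains $\pi$. Hence $\lambda$ goes from $(1,\infty)$ to $(-1,1)$ through the upper half plane when $y$ enters, and from $(-1,1)$ to $(1,\infty)$ through the lower half plane when $y$ leaves. Let $p$ cross $p'$.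 Then $z_y$ is not on the segment from $z_p$ to $z_{p'}$, so $\lambda\notin[-1,1]$. The numerator $(z_y-z_p)+(z_y-z_{p'})$ of $\lambda$ stays in a half plane and the denominator gains argument $\pi$, so $\arg\lambda$ changes by $-\pi$.

\emph{The lift.} The table is invariant under negating $\varepsilon$, $\sigma$ and the change of $\vartheta$, which is the effect of the deck transformation. So it suffices to treat the lift that starts with sign $+1$. Since $\operatorname{Im}\Phi(\varrho e^{\mathrm{i}\varphi})=\frac12(\varrho-\varrho^{-1})\sin\varphi$, the upper half plane lifts to $\{|\zeta|>1,\operatorname{Im}\zeta>0\}\cup\{|\zeta|<1,\operatorname{Im}\zeta<0\}$ and the lower half plane lifts to $\{|\zeta|>1,\operatorname{Im}\zeta<0\}\cup\{|\zeta|<1,\operatorname{Im}\zeta>0\}$. Each lifted path stays in one of these four regions. Values of $\vartheta$ are given modulo $2\pi$.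
\begin{itemize}
\item Entering across $p$, $\varepsilon=1$: $\zeta$ starts in $(-\infty,-1)$ and moves in $\{|\zeta|>1,\operatorname{Im}\zeta<0\}$. So $\sigma=-1$, and $\vartheta$ goes from $\pi$ to $\frac{3\pi}2$.
\item Leaving across $p$, $\sigma=1$: $\zeta$ moves in $\{|\zeta|>1,\operatorname{Im}\zeta>0\}$ to the negative axis. So $\varepsilon=1$, and $\vartheta$ goes from $\frac\pi2$ to $\pi$.
\item Entering across $p'$, $\varepsilon=1$: $\zeta$ starts in $(1,\infty)$ and moves in $\{|\zeta|>1,\operatorname{Im}\zeta>0\}$. So $\sigma=1$, and $\vartheta$ goes from $0$ to $\frac\pi2$.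
\item Leaving across $p'$, $\sigma=1$: $\zeta$ moves in $\{|\zeta|<1,\operatorname{Im}\zeta>0\}$ to the positive axis. So $\varepsilon=-1$, and $\vartheta$ goes from $\frac\pi2$ to $0$.
\item $p$ crosses $p'$, $\varepsilon=1$: $\zeta$ stays in $\{|\zeta|>1\}$, where $\lambda/\zeta$ has positive real part, and $\lambda/\zeta$ is real at both ends. So $\arg\zeta$ changes by $-\pi$, like $\arg\lambda$.\qedhere
\end{itemize}
\end{proof}

Let $\eta_k\in\{\pm1\}$ be the sign ($\varepsilon$ or $\sigma$) at time $k$, and let $\pi H_k$ be the change of $\vartheta$ in the step from $k$ to $k+1$. Because the rules are odd under the deck transformation,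
\begin{equation}\label{eq:omega}
\eta_{k+1}=\omega_k\eta_k,\qquad H_k=\eta_kh_k,
\end{equation}
where $\omega_k\in\{\pm1\}$ and $h_k$ depend only on the positions of $p,p',y$ at times $k$ and $k+1$. Each pair crosses at most once in a step, so $|h_k|\le\frac12+\frac12+1=2$. The abelian counterpart of $H_k$ counts the same crossings with the same weights but without the sign $\varepsilon$:
\[
a_k=\tfrac12\big(\chi(p_k,y_k)+\chi(p'_k,y_k)\big)-\chi(p_k,p'_k)\in[-1,1].
\]

\begin{lemma}\label{lem:E}
If the labels are generic and $(p,p';y)$ is split at time $N$, then
\begin{equation}\label{eq:E}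
\Big|\sum_{k<N}a_k\Big|=\Big|\sum_{k<N}H_k\Big|.
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:lift} the lift is closed and $\arg\zeta$ changes by $\pm2\pi e$; then so does $\vartheta$, and $|\sum_kH_k|=2|e|$. By (S1), $2e=\operatorname{lk}_N(p,y)+\operatorname{lk}_N(p',y)-2\operatorname{lk}_N(p,p')=\sum_ka_k$.
\end{proof}

\begin{example}\label{ex:seven}
Let $n=7$ and let $w$ have the cycles $c\colon4\to7\to4$ and $M\colon1\to5\to2\to6\to3\to1$. Take $p=4$, $p'=7$, $y=1$ and $N=10$. The strand $4\to7$ crosses $5\to2$ and $6\to3$, and the strand $7\to4$ crosses $1\to5$ and $2\to6$, so $X(c,M)=4$. The congruence of Lemma~\ref{lem:cong} holds, and (S1) holds with $\operatorname{lk}_{10}(p,y)=\operatorname{lk}_{10}(p',y)=2$. The strands $p,p'$ cross in every step, so $\sum_ka_k=4-10=-6$. Now follow the lift; $y$ crosses at most one strand per step, so no two crossings are simultaneous. In the step $1\to5$, first $p$ crosses $p'$ and then $y$ enters, so $H=-\varepsilon+\frac\varepsilon2$. In the step $5\to2$, $y$ leaves across the same strand, the sign becomes $\varepsilon'=-\varepsilon$, and then $p$ crosses $p'$, so $H=\frac{\varepsilon'}2-\varepsilon'$.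 The excursion contributes $0$ and reverses $\varepsilon$. The excursion $2\to6\to3$ contributes $0$ and restores $\varepsilon$, and the step $3\to1$ contributes $-\varepsilon$. Two such passes give $|\sum_kH_k|=2\ne6$. So no curve enclosing exactly the points $4$ and $7$ is invariant, although these linking conditions are satisfied.
\end{example}

\subsection{The lifted sum is small}

The $N$ steps use the labels of $M$ repeatedly: with $g=N/m\le\ell$, the strand $y$ runs $g$ times through $M$. Different passes are not independent, so we bound each pass separately. This costs a factor $g$, which is harmless because $N=gm$. The pass that starts at time $im$ sees $c$ in the phase $\varphi_i=im\bmod\ell$. For $\varphi\in\mathbb Z/\ell$ let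
\[
Y_\varphi=\sum_{k=0}^{m-1}\Big(\prod_{j<k}\omega_j\Big)h_k,
\]
where $\omega_j,h_j$ are computed with $p_j=c_{\varphi+j}$, $p'_j=c_{\varphi+d+j}$ and with $y$ moving from $y_j$ to $y_{j+1}$, $y_m=y_0$. By \eqref{eq:omega} the $i$-th pass contributes $\eta_{im}Y_{\varphi_i}$, so
\begin{equation}\label{eq:passes}
\Big|\sum_{k<N}H_k\Big|\le\sum_{i<g}|Y_{\varphi_i}|.
\end{equation}
We write $E[\,\cdot\mid c]$ for expectation given the labels of $c$, and $\gamma_*$ for the least of their $\ell+1$ gaps.

\begin{lemma}\label{lem:Y}
For every $\varphi$, $E[Y_\varphi^2\mid c]\le12\,m\,\gamma_*^{-3}$. Consequently $E\big[(\sum_{i<g}|Y_{\varphi_i}|)^2\mid c\big]\le12\,g^2m\,\gamma_*^{-3}$.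
\end{lemma}

\begin{proof}
Expanding the square and using $\omega_j^2=1$,
\[
E[Y_\varphi^2\mid c]\le2\sum_{0\le k\le k'\le m-1}\Big|E\Big[h_kh_{k'}\prod_{k\le j<k'}\omega_j\ \Big|\ c\Big]\Big|.
\]
We show that the terms decay geometrically in $k'-k$, because along the way there are many independent chances of an excursion as in Example~\ref{ex:seven}. Fix $k\le k'$, and call the indices $i=k+2,k+5,k+8,\dots\le k'-1$ \emph{centers}; there are $\lfloor(k'-k)/3\rfloor$ of them. Condition on all $y_j$ except those at centers. Only $\omega_{i-1}$ and $\omega_i$ depend on $y_i$, and both occur in the product. The factors $h_k,h_{k'}$ involve $y_k,y_{k+1},y_{k'},y_{k'+1}$, none of which is at a center (if $k'+1=m$, then $y_{k'+1}=y_0$, and centers are at least $2$). So the conditional expectation factors over the centers.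

Call a label \emph{far left} if it is smaller than all labels of $c$, and suppose that $y_{i-1}$ and $y_{i+1}$ are far left. If $y_i$ is far left too, then $y$ crosses neither strand in the two steps, crossings of $p$ with $p'$ do not change $\varepsilon$, and $\omega_{i-1}\omega_i=1$. If $y_i$ lies between $p_i$ and $p'_i$, let $\alpha\in\{p,p'\}$ be the strand with the smaller position at time $i$. From time $i-1$ to $i$, $y$ passes from the left of both strands to the right of $\alpha$ only, so it crosses exactly $\alpha$; from time $i$ to $i+1$ it again crosses exactly $\alpha$. A crossing of $p$ with $p'$ in these steps occurs while $y$ is outside, that is, before $y$ enters or after it leaves, and does not change $\varepsilon$. By Lemma~\ref{lem:rules}, $\omega_{i-1}\omega_i=-1$. Each of the two alternatives for $y_i$ contains a whole gap and so has probability at least $\gamma_*$. Hence the conditional mean of $\omega_{i-1}\omega_i$ has modulus at most $1-2\gamma_*$ if $y_{i\pm1}$ are far left, and at most $1$ in any case.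

The sets $\{i-1,i+1\}\subset\{1,\dots,m-1\}$ are disjoint for different centers and contain no center, so the events that $y_{i\pm1}$ are far left are independent, each of probability at least $\gamma_*^2$. With $|h_kh_{k'}|\le4$ we obtain
\[
\Big|E\Big[h_kh_{k'}\prod_{k\le j<k'}\omega_j\ \Big|\ c\Big]\Big|\le4\,(1-2\gamma_*^3)^{\lfloor(k'-k)/3\rfloor}.
\]
Summing over $k'$ and $k$ gives $E[Y_\varphi^2\mid c]\le2\cdot4\cdot m\cdot3/(2\gamma_*^3)=12m\gamma_*^{-3}$. The second claim follows from $(\sum_{i<g}|Y_{\varphi_i}|)^2\le g\sum_{i<g}Y_{\varphi_i}^2$.
\end{proof}

\subsection{The abelian sum is large}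

If a strand moves from $c_j$ to $c_{j+1}$ and $y$ moves between two independent uniform positions, they cross with probability $q_j=c_j(1-c_{j+1})+(1-c_j)c_{j+1}=c_j+c_{j+1}-2c_jc_{j+1}$. Put $\bar q=\frac1\ell\sum_{j\in\mathbb Z/\ell}q_j$. The sum $\sum_ka_k$ has drift $\bar q-f_c(d)/\ell$ per step. This drift could vanish, but $\bar q$ varies continuously with the labels of $c$ while $f_c(d)/\ell$ takes finitely many values, so a small drift is unlikely.

\begin{lemma}\label{lem:drift}
Given the labels of $c$, the sum $\sum_{k<N}a_k$ has mean $N(\bar q-f_c(d)/\ell)$ and variance at most $3mg^2$. For $0<\delta<1$,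
\[
P\big(|\bar q-f_c(d)/\ell|\le2\delta\big)\le9\,\ell^{3/2}\delta^{1/2}.
\]
\end{lemma}

\begin{proof}
As $k$ runs through $0,\dots,N-1$, the indices $k$ and $k+d$ run $N/\ell$ times through $\mathbb Z/\ell$, which gives the mean. Group the times $k$ by their residue modulo $m$. This writes the sum as $m$ terms, each of modulus at most $g$, the term of residue $j$ depending only on $y_j$ and $y_{j+1}$. A term is independent of all terms except itself and its two cyclic neighbors, and each covariance is at most $g^2$, so the variance is at most $3mg^2$.

Since $f_c(d)\in\{0,\dots,\ell\}$ and $6(\ell+1)\le9\ell$, it suffices to show $P(|\bar q-j/\ell|\le2\delta)\le6\sqrt{\delta\ell}$ for each integer $j$. For $\ell\ge3$, $\bar q$ is affine in $c_0$ with slope $2x/\ell$, where $x=1-c_1-c_{\ell-1}$ has density at most $1$ on $[-1,1]$. Given the other labels, the event confines $c_0$ to an interval of length at most $2\delta\ell/|x|$. Using $\min(1,z)\le z^{1/2}$, the probability is at most $(2\delta\ell)^{1/2}E|x|^{-1/2}\le4(2\delta\ell)^{1/2}\le6\sqrt{\delta\ell}$. For $\ell=2$, $\bar q=c_0+c_1-2c_0c_1$ has slope $x=1-2c_1$, uniform on $[-1,1]$, and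 the probability is at most $E\min(1,4\delta/|x|)\le2\delta^{1/2}E|x|^{-1/2}=4\delta^{1/2}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:e}]
Fix $d$ and $\delta,\tau\in(0,1)$. Suppose that the labels of $c$ satisfy $|\bar q-f_c(d)/\ell|>2\delta$ and $\gamma_*\ge\tau$. Then the conditional mean of $\sum_ka_k$ has modulus greater than $2\delta N$. If \eqref{eq:E} holds, then either $\sum_ka_k$ deviates from its mean by at least $\delta N$, or $|\sum_ka_k|>\delta N$ and so $\sum_{i<g}|Y_{\varphi_i}|\ge\delta N$ by \eqref{eq:passes}. By Chebyshev's inequality, Lemmas~\ref{lem:Y} and~\ref{lem:drift}, and $N=gm$, this has conditional probability at most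
\[
\frac{3mg^2+12g^2m\tau^{-3}}{\delta^2g^2m^2}\le\frac{15}{\tau^3\delta^2m}.
\]
Also $P(\gamma_*<\tau)\le(\ell+1)\ell\tau\le2\ell^2\tau$. By Lemmas~\ref{lem:E} and~\ref{lem:drift}, the probability that $(c_0,c_d;M_0)$ is split at time $N$ is at most
\[
9\ell^{3/2}\delta^{1/2}+2\ell^2\tau+\frac{15}{\tau^3\delta^2m}.
\]
With $\tau=m^{-1/8}$ and $\delta=m^{-1/4}$ each term carries the factor $m^{-1/8}$, and the total is at most $26\,\ell^2m^{-1/8}$. Sum over $1\le d<\ell$.
\end{proof}

\section{Proof of the upper bound}\label{sec:upper}

The cutoff $K$ balances two costs. Alternatives (a) and (c) contribute about $K^{-1/4}$, which asks for large $K$, and alternative (e) contributes about $K^3m^{-1/8}$, which asks for $K$ well below $m^{1/24}$.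

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
Since $\pi_n\le1$, we may assume that $n$ is large. Let $K=n^{1/27}\ge5$ and $m_0=n^{99/100}\ge K$. If $\beta$ is not pseudo-Anosov, then either $W$ has no unique longest cycle of length at least $m_0$, or one of the alternatives (a)--(e) of Proposition~\ref{prop:five} holds with $m_0\le m\le n$. We bound each event by Lemma~\ref{lem:T}, which contributes the reciprocals of the cycle lengths.

\emph{The longest cycle.} The cycle through a given element has length uniform on $\{1,\dots,n\}$, so all cycles are shorter than $m_0$ with probability at most $m_0/n=n^{-1/100}$. Two cycles of a common length at least $m_0$ exist with probability at most $\sum_{m\ge m_0}m^{-2}\le C/m_0$.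

\emph{Alternative (a).} The number of divisors of $\ell$ is at most $C\ell^{1/4}$. By Lemma~\ref{lem:a} the probability is at most $\sum_{\ell\ge K}\ell^{-1}\cdot C\ell^{1/4}\cdot\ell^{-1/2}\le CK^{-1/4}$.

\emph{Alternative (b).} Here $t=|T|\le m$. By Lemma~\ref{lem:b-long} with $L=m$ and Lemma~\ref{lem:b-short}, the probability is at most
\[
\sum_{m\ge m_0}\frac1m\sum_{t\le m}\frac Ct\min\big(t^{-1/4},t^{3/2}m^{-1/2}\big).
\]
Split the inner sum at $t=m^{2/7}$: the small $t$ give at most $Cm^{3/7-1/2}=Cm^{-1/14}$, and the large $t$ give at most $C(m^{2/7})^{-1/4}=Cm^{-1/14}$. The total is at most $C\sum_{m\ge m_0}m^{-1-1/14}\le Cm_0^{-1/14}$.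

\emph{Alternative (c).} By Lemma~\ref{lem:b-long} with $T=c$ and $L=t=\ell$, the probability is at most $\sum_{m_0\le m\le n}\frac1m\sum_{\ell\ge K}C\ell^{-5/4}\le CK^{-1/4}\log n$.

\emph{Alternative (d).} By Lemma~\ref{lem:d} the probability is at most $\sum_{m\ge m_0}\frac1m\sum_{r\ge1}r^{-2}\min(1,Cr^2m^{-1/2})$. Splitting at $r=m^{1/4}$ bounds the inner sum by $Cm^{-1/4}$, so the total is at most $C\sum_{m\ge m_0}m^{-5/4}\le Cm_0^{-1/4}$.

\emph{Alternative (e).} By Proposition~\ref{prop:e} the probability is at most
\[
\sum_{m\ge m_0}\frac1m\sum_{2\le\ell<K}\frac1\ell\,C\ell^3m^{-1/8}\le CK^3m_0^{-1/8}=Cn^{1/9-99/800}\le Cn^{-1/80}.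
\]

Since $K^{-1/4}=n^{-1/108}$, and $m_0^{-1},m_0^{-1/4},m_0^{-1/14},n^{-1/80}$ are all at most $n^{-1/100}$, the sum of these bounds is at most $Cn^{-1/108}\log n+Cn^{-1/100}\le Cn^{-1/110}$.
\end{proof}

Together with Section~\ref{sec:lower}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{EM}
Elrifai and Morton, 1994.

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{RT}
Luke Robitaille and Minh-T\^am Quang Trinh, \emph{Simple Braids Tend toward Positive Entropy}, arXiv:2312.00753 (2023).

\bibitem{Rog}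
Rogozin, 1961.

\bibitem{Thu}
Thurston, Chapter 9 in Epstein et al., \emph{Word Processing in Groups}.

\end{thebibliography}
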